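# Magnetic Steklov eigenvalues of annuli: the sharp bound $4\pi$ and the failure of the catenoid bound

## 1. The theorem: $4\pi$ replaces the catenoid

An annulus $\Sigma$ is a compact Riemannian surface of genus zero whose smooth boundary has two components. For $\nu\in\mathbb R$, let $\bar\sigma_k(\Sigma,\nu)$ be the $k$-th eigenvalue of the magnetic Steklov problem with flux $\nu$ (defined in Section 2), multiplied by the boundary length $|\partial\Sigma|$. Write $\Sigma_c$ for the critical catenoid, the portion of a catenoid that meets the unit sphere of $\mathbb R^3$ orthogonally, and $t_0>0$ for the solution of $t_0=\coth t_0$, so that $t_0\approx1.1997$. Finally let $d(\nu)=\operatorname{dist}(\nu,\mathbb Z)\in[0,\tfrac12]$.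

**Theorem A.** For every $\nu\notin\mathbb Z$,
$$\sup_\Sigma\bar\sigma_2(\Sigma,\nu)\ \ge\ 2\pi+4\pi d(\nu).$$
Hence the inequality $\bar\sigma_2(\Sigma,\nu)\le\bar\sigma_2(\Sigma_c,0)=4\pi/t_0\approx10.475$ fails for some annulus $\Sigma$ whenever $d(\nu)>\frac1{t_0}-\frac12\approx0.3336$, in particular for $\nu=\frac12$.

**Theorem B.** For every annulus $\Sigma$ and every $\nu\in\mathbb R$, $\bar\sigma_2(\Sigma,\nu)<4\pi$. Consequently
$$\sup_{\Sigma,\nu}\bar\sigma_2(\Sigma,\nu)=\sup_\Sigma\bar\sigma_2(\Sigma,\tfrac12)=4\pi,$$
and this supremum is not attained.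

**Theorem C.** Let $0<\nu\le\frac12$ and let $\Sigma$ be conformal to $[-L,L]\times S^1$. Then $\bar\sigma_1(\Sigma,\nu)\le4\pi\nu\tanh(\nu L)<4\pi\nu$. Equality holds in the first inequality if and only if the boundary length element is a constant multiple of $d\theta$, with the same constant on both circles.

These theorems answer a question of Luigi Provenzano and Alessandro Savo, "Geometry of the magnetic Steklov problem on Riemannian annuli", arXiv:2310.08203 (2023). Two facts are known. For $\nu=0$, Fraser and Schoen proved that $\bar\sigma_2(\Sigma,0)\le\bar\sigma_2(\Sigma_c,0)$ for every annulus. For every $\nu\in\mathbb R$ and every *rotationally invariant* annulus, $\bar\sigma_2(\Sigma,\nu)\le\bar\sigma_2(\Sigma_c,0)$. The question is whether the second inequality survives without the symmetry. Theorem A says that it does not, and Theorem B gives the best constant that is valid for all annuli and all fluxes at once. The arguments below do not determine $\sup_\Sigma\bar\sigma_2(\Sigma,\nu)$ for $0<d(\nu)<\frac12$, and they do not decide whether the catenoid bound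 holds for small $d(\nu)>0$.

## 2. Magnetic Steklov eigenvalues, flux and gauge

**Definition (flux and magnetic connection).** Let $N$ be the outward unit normal along $\partial\Sigma$. Let $A$ be the real one-form with $dA=0$, $\delta A=0$ in $\Sigma$, $A(N)=0$ on $\partial\Sigma$, and
$$\frac1{2\pi}\oint_\gamma A=\nu$$
for either boundary component $\gamma$ (the two being oriented so as to be homotopic). The number $\nu$ is the flux. On complex-valued functions put $\nabla^Au=\nabla u-iuA^\sharp$ and $\Delta_A=(\nabla^A)^*\nabla^A$.

The form $A$ is determined by $\nu$. The difference of two such forms has zero flux, so it equals $d\varphi$ with $\varphi$ harmonic and with zero normal derivative, so $\varphi$ is constant. *Example.* On the flat cylinder $C_L=[-L,L]\times S^1$ with coordinates $(t,\theta)$, one has $A=\nu\,d\theta$. It has no $dt$ component, and its flux around $t=L$ is $\frac1{2\pi}\int_0^{2\pi}\nu\,d\theta=\nu$.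

**Definition (magnetic Steklov spectrum).** The numbers $\sigma$ for which there is $u\neq0$ with
$$\Delta_Au=0\ \text{ in }\Sigma,\qquad \nabla^A_Nu=\sigma u\ \text{ on }\partial\Sigma$$
form a discrete sequence $0\le\sigma_1(\Sigma,\nu)\le\sigma_2(\Sigma,\nu)\le\cdots$, counted with multiplicity, and $\bar\sigma_k(\Sigma,\nu)=\sigma_k(\Sigma,\nu)\,|\partial\Sigma|$.

Multiplying by $|\partial\Sigma|$ makes the quantity invariant under homotheties. We use the standard facts: eigenfunctions are smooth up to the boundary; there are eigenfunctions $u_1,u_2$ with $L^2(\partial\Sigma)$-orthonormal traces; and with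
$$E_A(u,v)=\int_\Sigma\langle\nabla^Au,\nabla^Av\rangle,\qquad E_A(u)=E_A(u,u),$$
one has $E_A(u_i,u_j)=\sigma_i\delta_{ij}$, where $\sigma_1$ is the minimum of $E_A(u)/\int_{\partial\Sigma}|u|^2$ and $\sigma_2$ is the minimum of the same quotient over $u$ with $\int_{\partial\Sigma}u\bar u_1=0$. Green's formula reads $E_A(u,v)=\int_\Sigma\Delta_Au\,\bar v+\int_{\partial\Sigma}\nabla^A_Nu\,\bar v$.

**Gauge invariance.** If $\psi$ is a real function, then $\nabla^{A+d\psi}(e^{i\psi}u)=e^{i\psi}\bigl(\nabla u+iu\nabla\psi-iuA^\sharp-iu\nabla\psi\bigr)=e^{i\psi}\nabla^Au$, so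
$$|\nabla^{A+d\psi}(e^{i\psi}u)|=|\nabla^Au|,\qquad |e^{i\psi}u|=|u|. \tag{1}$$
Only $e^{i\psi}$ has to be single valued. If two closed forms differ in flux by an integer, their difference is $d\psi$ with $e^{i\psi}:\Sigma\to S^1$ well defined. So the spectrum depends only on $\nu$ modulo $\mathbb Z$, and $A$ may be replaced by any smooth closed form with the same flux when we compute $E_A(u)$ and $\int_{\partial\Sigma}|u|^2$. Since $|\nabla^{-A}\bar u|=|\nabla^Au|$, the spectrum is also unchanged under $\nu\mapsto-\nu$.

**When $\sigma_1=0$.** We have $\sigma_1=0$ if and only if $\nu\in\mathbb Z$. If $\nu\in\mathbb Z$, gauge to $A=0$ and take $u=1$. Conversely, if $E_A(u)=0$ with $u\ne0$, then $\nabla^Au=0$, so $|u|$ is a nonzero constant, say $1$. Writing $u=e^{i\psi}$ locally gives $A=d\psi$, and since $u$ is single valued the flux of $A$ is an integer.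

**Conformal invariance.** In dimension two, $E_A(u)$, closedness, co-closedness and the condition $A(N)=0$ do not change when the metric $g$ is replaced by $e^{2f}g$. So the spectrum depends only on the conformal class and on the boundary length measure. We may put any conformal metric in the interior, and the Rayleigh quotient is $E_A(u)/\int_{\partial\Sigma}|u|^2d\mu$, where $\mu$ is the boundary length measure of the original metric.

**Lemma 1.** (a) Let $\ell$ be a complex-linear functional on $C^\infty(\Sigma)$ such that $E_A(u)\ge c\int_{\partial\Sigma}|u|^2$ whenever $\ell(u)=0$. Then $\sigma_2\ge c$.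

(b) If $u$ is smooth and $\int_{\partial\Sigma}u\bar u_1=0$, then $\sigma_2\int_{\partial\Sigma}|u|^2\le E_A(u)$. If equality holds and $u$ does not vanish identically on $\partial\Sigma$, then $u$ is an eigenfunction for $\sigma_2$.

*Proof.* (a) The space $\operatorname{span}(u_1,u_2)$ is two-dimensional, so it contains $u=c_1u_1+c_2u_2\neq0$ with $\ell(u)=0$. Then $\int_{\partial\Sigma}|u|^2=|c_1|^2+|c_2|^2>0$ and $c\int_{\partial\Sigma}|u|^2\le E_A(u)=\sigma_1|c_1|^2+\sigma_2|c_2|^2\le\sigma_2\int_{\partial\Sigma}|u|^2$.

(b) The inequality is the variational characterization of $\sigma_2$. Suppose equality holds. The Hermitian form $Q(v,w)=E_A(v,w)-\sigma_2\int_{\partial\Sigma}v\bar w$ is nonnegative on the functions orthogonal to $u_1$, and $Q(u,u)=0$. By Cauchy–Schwarz, $Q(u,w)=0$ for all $w$ orthogonal to $u_1$. For $w=u_1$ we have $E_A(u,u_1)=\sigma_1\int u\bar u_1=0$, so $Q(u,u_1)=0$ too. Hence $E_A(u,w)=\sigma_2\int_{\partial\Sigma}u\bar w$ for all smooth $w$, and Green's formula gives $\Delta_Au=0$ and $\nabla_N^Au=\sigma_2u$. $\square$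

## 3. Symmetric cylinders and the number $4\pi/t_0$

Take $C_L$ with boundary measure $d\theta$, of total mass $4\pi$, and $A=\nu\,d\theta$. For $u=y(t)e^{ik\theta}$ the equation $\Delta_Au=0$ becomes $y''=m^2y$ with $m=|k-\nu|$. For $m>0$ the solutions $\cosh mt$ and $\sinh mt$ have Steklov eigenvalues
$$m\tanh(mL)\qquad\text{and}\qquad m\coth(mL);$$
for $m=0$ the solutions $1$ and $t$ give $0$ and $1/L$. The traces of these functions span a dense subspace of $L^2(\partial C_L)$, so this is the whole spectrum.

**The critical catenoid at zero flux.** Up to homothety $\Sigma_c$ is $(\cosh t\cos\theta,\cosh t\sin\theta,t)$ with $|t|\le t_0$ and metric $\cosh^2t\,(dt^2+d\theta^2)$. It meets the sphere orthogonally if the position $(\cosh t_0,t_0)$ is parallel to the tangent $(\sinh t_0,1)$ of the profile curve, that is, $t_0=\coth t_0$. The boundary measure is a constant times $d\theta$, so we may use $d\theta$ with $L=t_0$. The nonzero eigenvalues for $\nu=0$ are $1/t_0$, $k\tanh(kt_0)$ and $k\coth(kt_0)$ with $k\ge1$. Since $k\tanh(kt_0)\ge\tanh t_0=1/t_0$, and $k\coth(kt_0)=\frac1{t_0}\,kt_0\coth(kt_0)>\frac1{t_0}$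 because $x\coth x>1$ for $x>0$, the smallest is $1/t_0$. Thus $\bar\sigma_2(\Sigma_c,0)=4\pi/t_0$, and it is less than $4\pi$ because $t_0=\coth t_0>1$.

**Flux $\frac12$.** Both $k=0$ and $k=1$ give $m=\frac12$, so $\sigma_1=\sigma_2=\frac12\tanh(L/2)$ and
$$\bar\sigma_2=2\pi\tanh(L/2)<2\pi .$$
On these symmetric cylinders, flux $\frac12$ looks like the worst case: the value is far below $10.475$. An annulus violating the catenoid bound has to break the symmetry.

**Flux $0<\nu<\frac12$.** The first eigenvalue is $\nu\tanh(\nu L)$, simple, with eigenfunction $\cosh\nu t$. Since $x\tanh x$ and $x\coth x$ increase for $x>0$, the second is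
$$\sigma_2=\min\{\nu\coth(\nu L),\ (1-\nu)\tanh((1-\nu)L)\}. \tag{2}$$
For $\nu=0.1$ and $L=1.2$ the two numbers are about $0.837$ and $0.714$, so $\bar\sigma_2\approx4\pi\cdot0.714\approx8.97$. We shall use this example in Section 7.

## 4. A disc and a long cylinder: the count $2\pi+4\pi\nu$

By gauge and conjugation we may assume $0<\nu\le\frac12$ in Theorem A. The difficulty at flux $\frac12$ was that on symmetric cylinders $\sigma_1$ and $\sigma_2$ coincide and are small. Consider instead a *disconnected* model. One piece is the unit disc with boundary measure $d\theta$; no flux passes through it, and its Steklov eigenvalues are $0,1,1,2,2,\dots$. The other piece is a cylinder $C_L$ with flux $\nu$ and boundary measure $\alpha\,d\theta$, where $\alpha=\nu\tanh(\nu L)$. With measure $d\theta$ its first eigenvalue is $\alpha$, so with $\alpha\,d\theta$ it is $1$. The union has spectrum $0,1,1,1,\dots$, so its second eigenvalue is $1$, and its boundary has total mass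
$$2\pi+4\pi\alpha\ \longrightarrow\ 2\pi+4\pi\nu\qquad(L\to\infty).$$
For $\nu=\frac12$ the limit is $4\pi$. The disc absorbs the single small eigenvalue, and $\sigma_1>0$ on the cylinder means that the cylinder adds no second one.

The first thing to try is to join the two pieces along a short boundary arc. For *lower* bounds on $\sigma_2$ this is favorable: a function on the joined surface restricts to both pieces, so any inequality $E\ge\int|u|^2$ valid on each piece can be added, and the contribution of the glued arc, which is no longer boundary, can be thrown away. The attempt stops at the two endpoints of the arc. If a disc and a cylinder with smooth boundary are glued along a boundary arc, the interior angle at each endpoint is $\pi+\pi=2\pi$. The result is not a surface with smooth boundary.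

The way past this is to keep the conformal picture and give up the metric. We want two domains with corners of angle $\frac\pi2$ that are glued along a full side, so that the angles add up to $\pi$: the upper and lower half-discs, glued along the diameter. Each is mapped conformally to a full disc so that the diameter goes to an arc of length $2\varepsilon$. The boundary measure pulled back by these maps vanishes at the two corners, because an angle $\frac\pi2$ is opened to $\pi$. It is therefore not the length measure of a Riemannian metric, and this last defect is repaired by a perturbation that uses $\sigma_1>0$.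

## 5. Energy inequalities on the disc and the cylinder, and Theorem C

The following lemma turns the two eigenvalue statements of Section 4 into inequalities for functions with weak regularity at the boundary. That is what the conformal maps will produce.

**Lemma 2.** (a) Let $v\in C^1(\mathbb D)\cap C^0(\overline{\mathbb D})$ have finite energy and $\int_{\partial\mathbb D}v\,d\theta=0$. Then $\int_{\mathbb D}|\nabla v|^2\ge\int_{\partial\mathbb D}|v|^2d\theta$.

(b) Let $0<\rho<1$ and $2L=\log(1/\rho)$. Let $v$ be $C^1$ on $\{\rho<|z|<1\}$ and continuous on the closure, and let $B$ be a smooth closed real one-form on $\{\rho<|z|<1\}$ with flux $\pm\nu$, $0<\nu\le\frac12$. Then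
$$\int|\nabla^Bv|^2\ \ge\ \nu\tanh(\nu L)\Big(\int_{|z|=1}|v|^2d\theta+\int_{|z|=\rho}|v|^2d\theta\Big).$$

*Proof.* (a) Put $t=\log|z|\in(-\infty,0)$ and let $v_k(t)=\frac1{2\pi}\int v\,e^{-ik\theta}d\theta$. By conformal invariance and Parseval, the energy over $|z|<r$ is $2\pi\sum_k\int_{-\infty}^{\log r}(|v_k'|^2+k^2|v_k|^2)\,dt$. For $k\ne0$,
$$|v_k'|^2+k^2|v_k|^2\ge2|k|\operatorname{Re}(v_k'\bar v_k)=|k|\,(|v_k|^2)',$$
and $v_k(t)\to0$ as $t\to-\infty$ because $v$ is continuous at $0$. So the $k$-th term is at least $2\pi|k||v_k(\log r)|^2\ge2\pi|v_k(\log r)|^2$. Summing over $k\neq0$,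
$$\int_{|z|<r}|\nabla v|^2\ge\int_0^{2\pi}|v(re^{i\theta})|^2d\theta-2\pi|v_0(\log r)|^2 .$$
Let $r\to1$. By uniform continuity the last term tends to $2\pi\bigl|\frac1{2\pi}\int_{\partial\mathbb D}v\,d\theta\bigr|^2=0$.

(b) If the flux is $-\nu$, replace $(v,B)$ by $(\bar v,-B)$. So let it be $+\nu$. Put $t=\log|z|+L\in(-L,L)$ and let $0<L'<L$. On $[-L',L']\times S^1$ the form $B-\nu\,d\theta$ is closed with zero flux, hence exact. By (1) we may replace $B$ by $\nu\,d\theta$ without changing $|v|$ or the energy. With Fourier modes $v_k(t)$ and $m=|k-\nu|$, the energy over $[-L',L']\times S^1$ is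
$$2\pi\sum_k\int_{-L'}^{L'}\bigl(|v_k'|^2+m^2|v_k|^2\bigr)dt .$$
Since $0<\nu\le\frac12$, we have $m\ge\nu$ for all $k\in\mathbb Z$. Let $p(t)=m\tanh(mt)$; then $p'+p^2=m^2$, and for any $y$
$$|y'-py|^2+(p|y|^2)'=|y'|^2-p(|y|^2)'+p^2|y|^2+p'|y|^2+p(|y|^2)'=|y'|^2+m^2|y|^2 .$$
Drop the square and integrate. Since $p$ is odd,
$$\int_{-L'}^{L'}(|y'|^2+m^2|y|^2)\,dt\ \ge\ m\tanh(mL')\bigl(|y(L')|^2+|y(-L')|^2\bigr).$$
As $m\tanh(mL')\ge\nu\tanh(\nu L')$, summing over $k$ with Parseval gives the claim on $[-L',L']\times S^1$. Let $L'\to L$. $\square$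

**Proof of Theorem C.** We may work on $C_L$ with boundary measure $d\mu=\varrho\,d\theta$, where $\varrho>0$ is smooth, of total mass $M=|\partial\Sigma|$, and with $A=\nu\,d\theta$ (reflect $\theta$ if necessary).

**Step 1: the upper bound.** We test with the first eigenfunction of the symmetric case, $u=\cosh(\nu t)$:
$$E_A(u)=2\pi\nu^2\int_{-L}^L(\sinh^2\nu t+\cosh^2\nu t)\,dt=2\pi\nu\sinh(2\nu L),\qquad\int_{\partial C_L}|u|^2d\mu=M\cosh^2(\nu L).$$
Hence $\sigma_1M\le2\pi\nu\sinh(2\nu L)/\cosh^2(\nu L)=4\pi\nu\tanh(\nu L)<4\pi\nu$.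

**Step 2: equality.** This step identifies the equality case. If equality holds in the first inequality, $u$ minimizes the Rayleigh quotient, hence is an eigenfunction. The outward $t$-derivative of $u$ at $t=\pm L$ is $\nu\sinh(\nu L)$, and $A$ has no $dt$ component, so $\nu\sinh(\nu L)=\sigma_1\varrho\cosh(\nu L)$ on both circles, and $\varrho$ is constant. Conversely, if $\varrho\equiv c$, then $M=4\pi c$, and Lemma 2(b) gives $E_A(v)\ge\frac{\nu\tanh(\nu L)}c\int|v|^2d\mu$ for all smooth $v$. So $\sigma_1M\ge4\pi\nu\tanh(\nu L)$, and equality holds. $\blacksquare$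

## 6. Two half-discs glued along the diameter: proof of Theorem A

Let $0<\nu\le\frac12$, $0<\varepsilon<\pi$, $0<\rho<1$, $2L=\log(1/\rho)$ and $\alpha=\nu\tanh(\nu L)$. Let $\mathbb D_\pm$ be the open upper and lower half-discs.

**Step 1: a conformal map that makes the diameter short.** We need a map $F_+:\overline{\mathbb D_+}\to\overline{\mathbb D}$ that sends the diameter to an arc of length $2\varepsilon$. Let $s_0=e^{i(\pi-\varepsilon)}$ and compose three maps:

* $q=\frac{1+w}{1-w}$ takes $\overline{\mathbb D_+}$ onto the closed first quadrant (with $\infty$); the diameter goes to the positive real axis and the semicircle to the positive imaginary axis (check: $0\mapsto1$ and $i\mapsto i$);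
* $s=q^2$ takes the quadrant onto the closed upper half-plane; the diameter now corresponds to $(0,\infty)$ and the open semicircle to $(-\infty,0)$;
* $\frac{s-s_0}{s-\bar s_0}$ takes the upper half-plane onto $\mathbb D$.

The result is
$$F_+(w)=\frac{(1+w)^2-s_0(1-w)^2}{(1+w)^2-\bar s_0(1-w)^2},\qquad\text{and we put } F_-(w)=\overline{F_+(\bar w)}\ \text{ on }\overline{\mathbb D_-}.$$
So $F_+$ is a homeomorphism $\overline{\mathbb D_+}\to\overline{\mathbb D}$, biholomorphic inside. It has no pole on $\overline{\mathbb D_+}$: a pole needs $q^2=\bar s_0$, that is $q=\pm e^{-i(\pi-\varepsilon)/2}$, which lies in the open fourth or second quadrant, and at $w=1$ the denominator is $4$. Moreover $F_+'(\pm1)=0$, since near $w=-1$ the map is an analytic function of $(1+w)^2/(1-w)^2$ and near $w=1$ one of $(1-w)^2/(1+w)^2$.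

Now the image of the diameter. At $s=\infty$ the Möbius map takes the value $1$; at $s=0$ it takes the value $s_0/\bar s_0=e^{2i(\pi-\varepsilon)}=e^{-2i\varepsilon}$. At $s=1$, since $1-e^{i\phi}=-2i\sin(\phi/2)e^{i\phi/2}$ with $\phi=\pi-\varepsilon$ has argument $\frac{\phi}{2}-\frac\pi2=-\frac\varepsilon2$, it takes the value $e^{-i\varepsilon}$. So the diameter goes to the arc $\{e^{-i\beta}:0\le\beta\le2\varepsilon\}$, of length $2\varepsilon$, and the open semicircle to the complementary arc, of length $2\pi-2\varepsilon$. (Equivalently, the harmonic measure of $(0,\infty)$ seen from $s_0$ is $\varepsilon/\pi$.) The same lengths hold for $F_-$.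

**Step 2: the annulus and its degenerate boundary weight.** This step builds the connected version of the model in Section 4. Let
$$X=\overline{\mathbb D}\setminus F_+^{-1}(\{|z|<\rho\}).$$
The hole lies with its closure in $\mathbb D_+$, and its boundary is a real-analytic Jordan curve. So $X$ is a compact planar annulus with smooth boundary, and $\overline{\mathbb D_-}\subset X$. With respect to Euclidean arclength $ds$ define on $\partial X$
$$w_0=\begin{cases}\alpha|F_+'| & \text{on }\partial\mathbb D\cap\{\operatorname{Im}w\ge0\},\\ |F_-'| & \text{on }\partial\mathbb D\cap\{\operatorname{Im}w\le0\},\\ \frac\alpha\rho|F_+'| & \text{on the inner boundary}.\end{cases}$$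
Both formulas on $\partial\mathbb D$ give $0$ at $\pm1$, so $w_0$ is continuous and nonnegative. Since $|F_\pm'|\,ds$ is the arclength of the image, and arclength on $|z|=\rho$ is $\rho\,d\theta$, the measure $w_0\,ds$ is the pullback of $\alpha\,d\theta$, $d\theta$ and $\alpha\,d\theta$ on the three parts. Its total mass is
$$M_\varepsilon=\alpha(2\pi-2\varepsilon)+(2\pi-2\varepsilon)+2\pi\alpha=2\pi+4\pi\alpha-2\varepsilon(1+\alpha).$$

**Step 3: the spectral gap inequality for the weight $w_0$.** This step shows that, off one linear condition, the energy dominates $\int w_0|u|^2$. Let $A$ be the harmonic form on $X$ with flux $\nu$. On the convex set $\overline{\mathbb D_-}$ we have $A=d\psi$ with $\psi\in C^1(\overline{\mathbb D_-})$. Define the linear functional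
$$\ell(u)=\int_{\partial\mathbb D}(e^{-i\psi}u)\circ F_-^{-1}\,d\theta .$$
We claim: if $u\in C^\infty(X)$ and $\ell(u)=0$, then
$$E_A(u)\ \ge\ \int_{\partial X}w_0|u|^2\,ds. \tag{3}$$
The diameter has measure zero, so $E_A(u)$ is the sum of the energies over $\mathbb D_-$ and over $\mathbb D_+\cap X$.

On $\mathbb D_-$ we have $|\nabla^Au|=|\nabla(e^{-i\psi}u)|$ by (1). The function $v=(e^{-i\psi}u)\circ F_-^{-1}$ is $C^1$ in $\mathbb D$, continuous on $\overline{\mathbb D}$, of finite energy, and has mean zero on $\partial\mathbb D$ because $\ell(u)=0$. Conformal invariance and Lemma 2(a) bound the energy over $\mathbb D_-$ below by $\int_{\partial\mathbb D}|u\circ F_-^{-1}|^2d\theta$.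

On $\mathbb D_+\cap X$ we transport by $F_+$ to $\{\rho<|z|<1\}$. The form $B=(F_+^{-1})^*A$ is closed, and its flux is $\pm\nu$ because a loop around the hole inside $\mathbb D_+$ is homotopic in $X$ to a boundary component. Lemma 2(b) for $u\circ F_+^{-1}$ gives
$$E_A(u)\ \ge\ \int_{\partial\mathbb D}|u\circ F_-^{-1}|^2d\theta+\alpha\int_{|z|=1}|u\circ F_+^{-1}|^2d\theta+\alpha\int_{|z|=\rho}|u\circ F_+^{-1}|^2d\theta .$$
Now discard, in the first two integrals, the nonnegative contributions of the arcs that are images of the diameter. What remains, pulled back by $F_\pm$, is exactly $\int_{\partial X}w_0|u|^2ds$.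

**Step 4: genuine Riemannian metrics.** The weight $w_0$ vanishes at $\pm1$, so it must be replaced by positive smooth weights. Since $\nu\notin\mathbb Z$, the first eigenvalue for the Euclidean metric on $X$ is positive, so there is $K$ (depending on $\varepsilon,\rho,\nu$) with $\int_{\partial X}|u|^2ds\le K\,E_A(u)$ for all $u$. For $j\ge1$ choose a smooth $w_j>0$ on $\partial X$ with $w_0\le w_j\le w_0+\frac1j$: approximate $w_0+\frac1{2j}$ uniformly within $\frac1{2j}$ by a smooth function, taking the error strictly smaller than $\frac1{2j}$. Extend $\log w_j$ to a smooth function $f_j$ on $X$ and let $g_j=e^{2f_j}g_{\rm eucl}$. Its boundary length measure is $w_j\,ds$, and $A$ is still the harmonic form with flux $\nu$. If $\ell(u)=0$, then by (3)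
$$\int_{\partial X}|u|^2w_j\,ds\le\int_{\partial X}|u|^2w_0\,ds+\frac1j\int_{\partial X}|u|^2ds\le\Bigl(1+\frac Kj\Bigr)E_A(u).$$
By Lemma 1(a), $\sigma_2(X,g_j,\nu)\ge(1+K/j)^{-1}$. The boundary length is at least $M_\varepsilon$, so
$$\bar\sigma_2(X,g_j,\nu)\ \ge\ \frac{M_\varepsilon}{1+K/j}.$$

**Step 5: the limits.** It remains to let the parameters go, in the right order. First $j\to\infty$ with $\varepsilon,\rho$ fixed, since $K$ depends on them: $\sup_\Sigma\bar\sigma_2(\Sigma,\nu)\ge M_\varepsilon$. Then $\varepsilon\to0$: the supremum is at least $2\pi+4\pi\alpha$. Then $\rho\to0$, so $L\to\infty$ and $\alpha\to\nu$: the supremum is at least $2\pi+4\pi\nu$. For general $\nu\notin\mathbb Z$ this reads $2\pi+4\pi d(\nu)$. Finally, $2\pi+4\pi d(\nu)>4\pi/t_0$ if and only if $d(\nu)>\frac1{t_0}-\frac12$; for $\nu=\frac12$ the lower bound is $4\pi>4\pi/t_0$. $\blacksquare$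

For a concrete violation take $\nu=\frac12$ and $L=2$. Then $\alpha=\frac12\tanh1$, and for small $\varepsilon$ and large $j$ the construction gives $\bar\sigma_2$ at least nearly $2\pi(1+\tanh1)\approx11.07>10.475$.

## 7. Holomorphic test functions of modulus one and a parameter count

We turn to the upper bound. For $\nu\in\mathbb Z$, gauge to $\nu=0$; the Fraser–Schoen inequality gives $\bar\sigma_2\le4\pi/t_0<4\pi$. From now on $0<\nu<1$, after a gauge change.

By uniformization, smooth up to the boundary, we may take $\Sigma=C_L=[-L,L]\times S^1$ with complex coordinate $z=t+i\theta$ and boundary measure $d\mu=\varrho\,d\theta$, $\varrho>0$ smooth, $M=\mu(\partial C_L)=|\partial\Sigma|$. Reflecting $\theta$ if necessary, $A=-\nu\,d\theta$. Fix a first eigenfunction $u_1$. By Lemma 1(b), to prove $\sigma_2M\le4\pi$ we need a function $U$ with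
$$|U|=1\text{ on }\partial C_L,\qquad E_A(U)\le4\pi,\qquad\int_{\partial C_L}U\bar u_1\,d\mu=0 .$$
The first condition makes the denominator of the Rayleigh quotient equal to $M$, whatever $\mu$ is.

**The model on the disc.** For a holomorphic $F$, $|dF|^2=2|F'|^2$. If $F$ is smooth up to the boundary of $\mathbb D$ and $|F|=1$ there, its energy is $2\int_{\mathbb D}|F'|^2$, which is $2\pi$ times the number of zeros; for $F=z$ it is $2\int_{\mathbb D}1=2\pi$. The zero of a one-factor Blaschke product can be placed anywhere in the disc, so there are two real parameters available for one complex orthogonality condition.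

**The same on the cylinder.** If locally $U=c\,e^{-i\nu\theta}F$ with $F$ holomorphic and $|c|=1$, then, since $A=-\nu\,d\theta$,
$$dU-iUA=c\,e^{-i\nu\theta}\bigl(dF-i\nu F\,d\theta+i\nu F\,d\theta\bigr)=c\,e^{-i\nu\theta}dF,\qquad|\nabla^AU|^2=2|F'|^2. \tag{4}$$
So we look for "multivalued holomorphic functions" $F$ with $|F|=1$ on $\partial C_L$ that pick up a phase $e^{2\pi i\nu}$ around the cylinder. In Section 8 we build such an $F$ with a single zero, and its energy is $2\pi$. But the height $\tau$ of the zero turns out to be forced by the phase: a zero at height $\tau$ gives the phase $e^{2\pi ih}$ with $h=\frac{\tau+L}{2L}\in(0,1)$, so $h=\nu$. Only the angle $\omega$ of the zero is free, one real parameter for two real equations. The one-factor approach stops here, and it must, since success would give $\bar\sigma_2\le2\pi$. In the symmetric example $\nu=0.1$, $L=1.2$ of Section 3, where $\bar\sigma_2\approx8.97>2\pi$, no choice of $\omega$ can work.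

With *two* zeros $a,b$ the phase condition is $h(a)+h(b)\in\nu+\mathbb Z$, that is, $h(a)+h(b)=\nu$ or $1+\nu$, because the sum lies in $(0,2)$. The energy is $4\pi$, three real parameters remain, and there are two real equations. Letting one zero run into the boundary brings us back to the one-factor family, and this will allow an argument with winding numbers. The spare parameter will give strict inequality.

## 8. Blaschke sections on a cylinder

For $\tau\in(-L,L)$ put
$$h=h(\tau)=\frac{\tau+L}{2L}\in(0,1),$$
and let $G=G_\tau$ be the Dirichlet Green function of $C_L$ with pole $(\tau,0)$: $G$ is harmonic off the pole, $G=0$ on $\partial C_L$, and $G=-\log|z-\tau|+$ smooth near the pole. For harmonic $H$ on $C_L$, smooth up to the boundary, Green's representation is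
$$2\pi H(\tau,0)=-\int_{\partial C_L}H\,\partial_nG_\tau\,d\theta. \tag{5}$$

**Lemma 3.** There is a smooth function $g_\tau$ on $C_L$ with $|g_\tau|=e^{-G_\tau}$, with a simple zero at $(\tau,0)$ and no other zero, such that locally $g_\tau=c\,e^{-ih\theta}\cdot(\text{holomorphic function})$ with $|c|=1$. In particular $|g_\tau|=1$ on $\partial C_L$.

*Proof.* **Step 1: the flux of $G$.** We compute the period of the harmonic conjugate. Let $m(t)=\frac1{2\pi}\int_0^{2\pi}G\,d\theta$. It is continuous (the singularity is logarithmic) and zero at $t=\pm L$. It is linear on each side of $\tau$, since $m''=\frac1{2\pi}\int G_{tt}\,d\theta=-\frac1{2\pi}\int G_{\theta\theta}\,d\theta=0$. The divergence theorem on $[t_1,t_2]\times S^1$ minus a small disc around the pole gives $2\pi(m'(t_2)-m'(t_1))=-2\pi$ for $t_1<\tau<t_2$. If the slopes are $\lambda$ and $\lambda-1$, then $\lambda(\tau+L)=(1-\lambda)(L-\tau)$, so $\lambda=\frac{L-\tau}{2L}=1-h$. The slope is $1-h$ for $t<\tau$ and $-h$ for $t>\tau$.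

**Step 2: the conjugate function.** We now exponentiate. The set $[-L,L]\times(0,2\pi)$ is simply connected and avoids the pole, so there is $f_\tau=e^{-G+i\Theta}$ holomorphic there, with Cauchy–Riemann equations
$$\Theta_\theta=-G_t,\qquad\Theta_t=G_\theta.$$
Since $G$ is symmetric under $\theta\mapsto2\pi-\theta$, we have $G_\theta=0$ on $\theta=\pi$, so $\Theta$ is constant there, and we normalize $\Theta=0$ on $\theta=\pi$. By Step 1,
$$\Theta(t,2\pi)-\Theta(t,0)=-\int_0^{2\pi}G_t\,d\theta=\begin{cases}2\pi h,&t>\tau,\\2\pi(h-1),&t<\tau.\end{cases}$$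

**Step 3: closing up.** We remove the phase. Put
$$g_\tau=e^{-ih(\theta-\pi)}f_\tau .$$
Going from $\theta=0$ to $\theta=2\pi$, its argument changes by $0$ for $t>\tau$ and by $-2\pi$ for $t<\tau$, so $g_\tau$ closes up across $\theta=0$ for $t\ne\tau$, smoothly because $\Theta$ extends smoothly across from either side and the two extensions differ by a constant. Near the pole write $-G=\log|z-\tau|+H$ with $H$ harmonic, let $H^*$ be a conjugate of $H$, and put $\phi=(z-\tau)e^{H+iH^*}$. Then $|\phi|=e^{-G}$, so above and below the line $\theta=0$ the function $g_\tau$ equals $c_\pm e^{-ih\theta}\phi$ with unimodular constants, where now $\theta$ is near $0$. Continuity across $\theta=0$ for $t>\tau$ forces $c_+=c_-$. Hence $g_\tau$ is smooth near the pole with a simple zero. $\square$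

For $a=(\tau,\omega)$ put $g_a(t,\theta)=g_\tau(t,\theta-\omega)$, $G_a(t,\theta)=G_\tau(t,\theta-\omega)$ and $h(a)=h(\tau)$. We call $g_a$ a Blaschke section with zero $a$.

**Lemma 4.** Consider $U=g_b$ with $h(b)=\nu$, or $U=g_ag_b$ with $h(a)+h(b)=\nu$, or $U=e^{i\theta}g_ag_b$ with $h(a)+h(b)=1+\nu$. Then
$$E_A(U)=2\pi\cdot\#\{\text{Blaschke factors}\},\qquad\int_{\partial C_L}|U|^2d\mu=M. \tag{6}$$

*Proof.* In each case locally $U=c\,e^{-i\nu\theta}F$ with $|c|=1$ and $F$ holomorphic; in the third case $e^{i\theta}e^{-i(1+\nu)\theta}=e^{-i\nu\theta}$. By (4), $|\nabla^AU|^2=2|F'|^2$. The function $|F|^2=|U|^2=e^{-2\sum G}$ is single valued and smooth, and $(\partial_t^2+\partial_\theta^2)|F|^2=4|F'|^2$. Since $|F|=1$ on the boundary,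
$$E_A(U)=\tfrac12\int_{\partial C_L}\partial_n|F|^2\,d\theta=-\int_{\partial C_L}\partial_n\Bigl(\sum G\Bigr)d\theta .$$
By (5) with $H=1$, each factor contributes $2\pi$. The second formula holds because $|U|=1$ on $\partial C_L$. $\square$

## 9. Boundary values as a zero runs into a boundary circle

Set $P^+_\tau(\theta)=-\partial_tG_\tau(L,\theta)$ and $P^-_\tau(\theta)=\partial_tG_\tau(-L,\theta)$. Both are nonnegative, since $G_\tau\ge0$ vanishes on the boundary, and $G_{-\tau}(-t,\theta)=G_\tau(t,\theta)$ gives $P^-_\tau=P^+_{-\tau}$. On $\partial C_L$ we have $G=0$, and $\Theta_\theta=-G_t$ equals $P^+_\tau$ at $t=L$ and $-P^-_\tau$ at $t=-L$. As $\Theta=0$ at $\theta=\pi$,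
$$g_\tau(\pm L,\theta)=\exp\Bigl(i\int_\pi^\theta(\pm P^\pm_\tau-h)\,d\theta'\Bigr),\qquad\theta\in[0,2\pi]. \tag{7}$$
*Example.* By Step 1 of Lemma 3, $\int P^+_\tau\,d\theta=2\pi h$ and $\int P^-_\tau\,d\theta=2\pi(1-h)$. So $g_\tau$ has winding number $0$ on $t=L$ and $-(1-h)-h=-1$ on $t=-L$, for every $\tau$. The difference is $1$, the number of zeros, as it should be.

**Lemma 5.** (a) $P^\pm_\tau(\theta)$ is jointly continuous on $(-L,L)\times S^1$; as $\tau\to-L$, $P^+_\tau\to0$ uniformly; as $\tau\to L$, $P^+_\tau\to0$ uniformly on $[\delta,2\pi-\delta]$ for each $\delta>0$.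

(b) On both boundary circles, locally uniformly for $\theta\in(0,2\pi)$,
$$g_\tau\to1\quad(\tau\to-L),\qquad g_\tau\to e^{-i(\theta-\pi)}=-e^{-i\theta}\quad(\tau\to L). \tag{8}$$

*Proof.* **Step 1: Fourier series of $P^+_\tau$.** This gives everything except the limit $\tau\to L$. Apply (5) to $H=\frac{\sinh k(t+L)}{\sinh2kL}e^{ik\theta}$ for $k\neq0$ and to $H=\frac{t+L}{2L}$ for $k=0$. These vanish at $t=-L$ and equal $e^{ik\theta}$ at $t=L$, so $\frac1{2\pi}\int P^+_\tau e^{ik\theta}d\theta=H(\tau,0)$ and
$$P^+_\tau(\theta)=h+2\sum_{k\ge1}\frac{\sinh k(L+\tau)}{\sinh2kL}\cos k\theta .$$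
For $0\le x\le y$, $y>0$, we have $\frac{\sinh x}{\sinh y}=e^{x-y}\frac{1-e^{-2x}}{1-e^{-2y}}\le e^{x-y}$, so the coefficients are at most $e^{-k(L-\tau)}$. For any $\tau_1<L$ the series converges uniformly on $[-L,\tau_1]\times S^1$, and its terms, as well as $h$, are continuous and vanish at $\tau=-L$. This proves the joint continuity of $P^+$ and the uniform limit $P^+_\tau\to0$ as $\tau\to-L$. For $P^-_\tau=P^+_{-\tau}$ joint continuity follows.

**Step 2: comparison with a half-cylinder.** This gives the limit $\tau\to L$. Let $\varphi\ge0$ be smooth on $S^1$. Let $H$ be harmonic on $C_L$ with data $\varphi$ at $t=L$ and $0$ at $t=-L$, and let $H^\infty$ be the bounded harmonic function on $(-\infty,L]\times S^1$ with data $\varphi$ at $t=L$. Via $\zeta=e^{z-L}$ the latter is the Poisson extension in the unit disc, and $(\tau,0)$ corresponds to $r=e^{\tau-L}$. Since $H^\infty\ge0=H$ at $t=-L$, the maximum principle gives $H\le H^\infty$ on $C_L$. At $(\tau,0)$ this says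
$$\int P^+_\tau\varphi\,d\theta\le\int\frac{1-r^2}{1-2r\cos\theta+r^2}\,\varphi\,d\theta .$$
As $\varphi\ge0$ is arbitrary, $0\le P^+_\tau(\theta)\le\frac{1-r^2}{1-2r\cos\theta+r^2}$. As $\tau\to L$ we have $r\to1$, and the right side tends to $0$ uniformly on $[\delta,2\pi-\delta]$.

**Step 3: the limits of $g_\tau$.** We insert the limits into (7). As $\tau\to-L$, $h\to0$, $P^+_\tau\to0$ uniformly, and $P^-_\tau=P^+_{-\tau}$ with $-\tau\to L$ tends to $0$ uniformly on $[\delta,2\pi-\delta]$. The integrals in (7) start at $\pi$, so for $\theta\in[\delta,2\pi-\delta]$ the exponents tend to $0$ uniformly. As $\tau\to L$, $h\to1$, and in the same way both $P^\pm_\tau\to0$ uniformly on $[\delta,2\pi-\delta]$, so the exponents tend to $-i(\theta-\pi)$. $\square$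

We therefore define boundary functions for zeros on the boundary circles:
$$g_{(-L,\omega)}:=1,\qquad g_{(L,\omega)}:=-e^{-i(\theta-\omega)}\qquad\text{on }\partial C_L .$$
With $h(-L)=0$ and $h(L)=1$ we have: if $(\tau_n,\omega_n)\to(\tau,\omega)$ in $[-L,L]\times S^1$, then $g_{(\tau_n,\omega_n)}\to g_{(\tau,\omega)}$ at every boundary point with $\theta\ne\omega$. For interior $\tau$ this is (7) and the joint continuity of $P^\pm$; for $\tau=\pm L$ it is the local uniformity in (8).

## 10. Orthogonality to $u_1$ by winding numbers

Let $h(\tau_\nu)=\nu$ and define the one-factor function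
$$J(\omega)=\int_{\partial C_L}g_{(\tau_\nu,\omega)}\,\bar u_1\,d\mu,\qquad\omega\in S^1 .$$
It is continuous. If $J(\omega)=0$ for some $\omega$, then $U=g_{(\tau_\nu,\omega)}$ is orthogonal to $u_1$, and Lemma 1(b) with (6) gives $\sigma_2M\le2\pi<4\pi$. This is the lucky case. Assume from now on that $J$ has no zero, and let $q\in\mathbb Z$ be the winding number of $J:S^1\to\mathbb C\setminus\{0\}$.

**Lemma 6.** Suppose $J$ has no zero. Then for every $\omega_2\in S^1$ there are interior points $a,b\in(-L,L)\times S^1$, with $b$ at angle $\omega_2$, and a two-factor function $U$ as in Lemma 4 with zeros $a,b$ such that $\int_{\partial C_L}U\bar u_1\,d\mu=0$. Consequently $\sigma_2M\le4\pi$.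

*Proof.* **Step 1: the two families.** We set up the orthogonality integral as a function of the parameters. Write $a=(\cdot,\omega_1)$, $b=(\cdot,\omega_2)$ and put
$$\Phi_0(s,\omega_1,\omega_2)=\int_{\partial C_L}g_ag_b\,\bar u_1\,d\mu,\qquad h(a)=s,\ h(b)=\nu-s,\quad s\in[0,\nu],$$
$$\Phi_1(s,\omega_1,\omega_2)=\int_{\partial C_L}e^{i\theta}g_ag_b\,\bar u_1\,d\mu,\qquad h(a)=s,\ h(b)=1+\nu-s,\quad s\in[\nu,1].$$
Here $h$ is affine in $\tau$, so $s$ determines the heights continuously. Both functions are continuous on their closed domains: all integrands are bounded by $|u_1|$, and along a convergent sequence of parameters they converge except at angles $\theta\in\{\omega_1,\omega_2\}$, so dominated convergence applies.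

**Step 2: the ends of the families.** Here one zero has reached the boundary. At $s=0$ in $\Phi_0$ we have $g_a=1$ and $h(b)=\nu$; at $s=\nu$ the roles are exchanged. At $s=1$ in $\Phi_1$ we have $e^{i\theta}g_a=-e^{i\omega_1}$ and $h(b)=\nu$; at $s=\nu$ we have $h(b)=1$ and $e^{i\theta}g_b=-e^{i\omega_2}$. So
$$\Phi_0(0,\omega_1,\omega_2)=J(\omega_2),\quad\Phi_0(\nu,\omega_1,\omega_2)=J(\omega_1),\quad\Phi_1(1,\omega_1,\omega_2)=-e^{i\omega_1}J(\omega_2),\quad\Phi_1(\nu,\omega_1,\omega_2)=-e^{i\omega_2}J(\omega_1).$$
None of these vanishes.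

**Step 3: comparison of winding numbers.** This step forces a zero. Fix $\omega_2$ and consider the loops $\omega_1\mapsto\Phi_i(s,\omega_1,\omega_2)$. If $\Phi_i$ had no zero for this $\omega_2$, the two end loops would be homotopic in $\mathbb C\setminus\{0\}$ and would have equal winding numbers.

If $q\ne0$, use $\Phi_0$: the winding number is $0$ at $s=0$, where the loop is constant, and $q\ne0$ at $s=\nu$. So $\Phi_0$ vanishes for some $\omega_1$ and some $s\in(0,\nu)$.

If $q=0$, the family $\Phi_0$ gives no information, since both end loops have winding number $0$. Use $\Phi_1$: the winding number is $1$ at $s=1$, because of the factor $e^{i\omega_1}$, and $q=0$ at $s=\nu$. So $\Phi_1$ vanishes for some $\omega_1$ and some $s\in(\nu,1)$.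

In both cases $h(a)$ and $h(b)$ lie in $(0,1)$, so $a,b$ are interior points, and the integrand's factor $U=g_ag_b$ or $U=e^{i\theta}g_ag_b$ is one of the smooth functions of Lemma 4. It is orthogonal to $u_1$, and Lemma 1(b) with (6) gives $\sigma_2M\le E_A(U)=4\pi$. $\square$

The case $q=0$ does occur. On the symmetric cylinder with $\nu=0.1$, $L=1.2$, in the gauge $A=-\nu\,d\theta$, the first eigenfunction is $\cosh\nu t$, and $\mu$ is rotation invariant, so $J$ does not depend on $\omega$. It is not zero, since a zero would give $\bar\sigma_2\le2\pi$, while $\bar\sigma_2\approx8.97$. Hence $q=0$, and the second family is needed to conclude by winding numbers.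

## 11. The boundary measure determines the pair of zeros, so $\bar\sigma_2<4\pi$

This section excludes $\sigma_2M=4\pi$. Suppose it holds. Then $J$ has no zero, as a zero would give $\sigma_2M\le2\pi$, and Lemma 6 applies for every $\omega_2$.

**Step 1: each $U$ is an eigenfunction.** We use the equality case of the variational principle. For a function $U$ from Lemma 6, (6) gives $\sigma_2\int|U|^2d\mu=\sigma_2M=4\pi=E_A(U)$, so by Lemma 1(b) $U$ is a $\sigma_2$-eigenfunction. In cylinder coordinates, where $\partial_N=\varrho^{-1}\partial_n$ and $A(\partial_n)=0$, this says $\partial_nU=\sigma_2\varrho\,U$ on $\partial C_L$. There $|U|=1$, and $\log|U|=-(G_a+G_b)$, so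
$$\sigma_2\varrho=\operatorname{Re}\frac{\partial_nU}{U}=\partial_n\log|U|=-\partial_n(G_a+G_b)\qquad\text{on }\partial C_L .$$

**Step 2: two moments of $\mu$.** We read off $a,b$ from $\mu$. Multiply the last identity by a harmonic function $H$ that is smooth on $C_L$, integrate, and use (5), which holds for poles at any angle by rotation:
$$\sigma_2\int_{\partial C_L}H\,d\mu=2\pi\bigl(H(a)+H(b)\bigr). \tag{9}$$
With $z=t+i\theta$ the functions $e^z$ and $e^{2z}$ are well defined on $C_L$, and their real and imaginary parts are harmonic. So (9) shows that $\mu$ (with $\sigma_2=4\pi/M$) determines $p_1=e^a+e^b$ and $p_2=e^{2a}+e^{2b}$. Hence it determines the product $e^ae^b=\frac12(p_1^2-p_2)$, and so the unordered pair $\{e^a,e^b\}$. Since $z\mapsto e^z$ is injective on $C_L$, the unordered pair $\{a,b\}$ is determined by $\mu$.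

**Step 3: contradiction.** Now the spare parameter is used. By Lemma 6, for *every* $\omega_2\in S^1$ there is such a pair with $b$ at angle $\omega_2$. By Step 2 all these pairs are the same, but a single pair involves at most two angles. This contradiction shows $\sigma_2M<4\pi$, that is, $\bar\sigma_2(\Sigma,\nu)<4\pi$ for every annulus and every $\nu\notin\mathbb Z$. For $\nu\in\mathbb Z$ it was shown at the start of Section 7.

**Step 4: sharpness.** It remains to combine the two bounds. Theorem A at $\nu=\frac12$ gives $\sup_\Sigma\bar\sigma_2(\Sigma,\frac12)\ge2\pi+4\pi\cdot\frac12=4\pi$. With the strict upper bound, $\sup_{\Sigma,\nu}\bar\sigma_2(\Sigma,\nu)=\sup_\Sigma\bar\sigma_2(\Sigma,\frac12)=4\pi$, and no annulus attains it. $\blacksquare$
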